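# Averaging the canonical height of a section over rational parameters

## A chain of coprime forms and its defect

Let $K=\mathbb Q(T_1,\dots,T_n)$, $\mathbf T=(T_1,\dots,T_n)$, and let
$$E:\quad Y^2=X^3+A(\mathbf T)X+B(\mathbf T),\qquad A(\mathbf T),B(\mathbf T)\in\mathbb Z[\mathbf T],\qquad \Delta_E=-16\big(4A(\mathbf T)^3+27B(\mathbf T)^2\big)\ne0,$$
be an elliptic curve over $K$ with a point $P\in E(K)$. The letter $B$ without an argument will always be a real number, a height bound. Let $x=(x_0,\dots,x_n)$ be homogeneous coordinates, with $T_i=x_i/x_0$; a *form* is a homogeneous polynomial. The ring $\mathbb Z[x]$ is a unique factorization domain with units $\pm1$. So, doubling $P$ again and again, we may write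
$$x(2^kP)=[F_k:G_k]\in\mathbb P^1(K),\qquad k=0,1,2,\dots,$$
where $F_k,G_k\in\mathbb Z[x]$ are forms of the same degree $d_k$, coprime in $\mathbb Z[x]$. The pair is unique up to a common sign. For the point at infinity, $x(O)=[1:0]$ and the degree is $0$.

A point $\omega\in\mathbb Q^n$ corresponds to a unique primitive vector $\nu\in\mathbb Z^{n+1}$ with $\nu_0>0$ and $\omega_i=\nu_i/\nu_0$. Put $|\nu|=\max_i|\nu_i|$.

**Definition (defect).** If $(F_k,G_k)(\nu)\neq(0,0)$, the defect of level $k$ at $\omega$ is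
$$\delta_k(\omega)=d_k\log|\nu|-\log\max\big(|F_k(\nu)|,|G_k(\nu)|\big)+\log\gcd\big(F_k(\nu),G_k(\nu)\big).\tag{1}$$

The number $d_k\log|\nu|$ is the height that $[F_k(\nu):G_k(\nu)]$ would have if both forms had their typical size at $\nu$ and no common divisor. The defect measures what is lost when both values are small, or when they share a large divisor.

**Running example.** Let $n=2$, $E:\ Y^2=X^3-T_1^2T_2^2X+T_2^6$ and $P=(0,T_2^3)$. The duplication formula at $X=0$ gives $x(2P)=A(\mathbf T)^2/(4B(\mathbf T))=T_1^4/(4T_2^2)$. Hence $(F_0,G_0)=(0,1)$ and $d_0=0$, while $(F_1,G_1)=(x_1^4,\,4x_0^2x_2^2)$ and $d_1=4$. At $\omega=(t,t)$ with an integer $t\ge2$ we have $\nu=(1,t,t)$, the values are $t^4$ and $4t^2$, and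
$$\delta_1=4\log t-4\log t+\log\gcd(t^4,4t^2)\ge2\log t .$$
So a defect can be as large as a multiple of $\log|\nu|$. On the other hand, an odd prime $p$ divides both $F_1(\nu)$ and $G_1(\nu)$ only if $\nu_1\equiv0$ and $\nu_0\nu_2\equiv0$ modulo $p$, which is $2p-1$ of the $p^3$ residue classes of $\nu$. Common divisors are rare.

The chain serves the following purpose. The canonical height of $P$ over $K$ is a limit of the numbers $\frac12 4^{-k}d_k$, and the canonical height of the specialized point $P_\omega$ is a limit of $\frac124^{-k}h(x(2^kP_\omega))$. The defect is exactly $d_kh(\omega)-h(x(2^kP_\omega))$, so it compares the two. We shall show that it is harmless on average over $\omega$, although it is not harmless at each $\omega$.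

## Specialized heights and three theorems

For $\omega\in\mathbb Q^n$ put $H(\omega)=|\nu|$ and $h(\omega)=\log H(\omega)$, with $\nu$ as above. For instance $\omega=(\frac12,3)$ gives $\nu=(2,1,6)$ and $H(\omega)=6$. The height on $\mathbb P^1(\mathbb Q)$ is $h([X:Z])=\log\max(|X|,|Z|)$ for coprime integers $X,Z$. For any rational representatives,
$$h([X:Z])=\sum_v\log\max(|X|_v,|Z|_v),$$
the sum running over all places $v$ of $\mathbb Q$, by the product formula.

For $f=F/G\in K^\times$ in lowest terms put $h_K(f)=\max(\deg F,\deg G)$, and $h_K(0)=0$. For instance $h_K(T_1^4/(4T_2^2))=4$. When $\Delta_E(\omega)\ne0$, let $E_\omega/\mathbb Q$ be the specialized curve. The canonical heights are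
$$\hat h_{E_\omega}(Q)=\tfrac12\lim_{N\to\infty}4^{-N}h\big(x(2^NQ)\big),\qquad \hat h_E(P)=\tfrac12\lim_{N\to\infty}4^{-N}h_K\big(x(2^NP)\big),$$
with $h(x(O))=h_K(x(O))=0$. Put $\mathbb Q^n_B(\Delta_E)=\{\omega\in\mathbb Q^n:1<H(\omega)\le B,\ \Delta_E(\omega)\neq0\}$,
$$\mathcal Q_B=\mathbb Q^n_B(\Delta_E,P)=\{\omega\in\mathbb Q^n_B(\Delta_E):P_\omega\text{ is defined}\},\qquad Ah^{\mathbb Q}_E(P)_B=\frac1{\#\mathcal Q_B}\sum_{\omega\in\mathcal Q_B}\frac{\hat h_{E_\omega}(P_\omega)}{h(\omega)} .$$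

**The problem.** Suppose that (H1) there is no nonconstant $g\in\mathbb Q[\mathbf T]$ with $A(\mathbf T)/g^4,\,B(\mathbf T)/g^6\in\mathbb Z[\mathbf T]$, and (H2) $E$ is not split, that is, not $K$-birationally isomorphic to $E_0\times_{\mathbb Q}K$ for any elliptic curve $E_0/\mathbb Q$. Let $n\ge2$ and $P\in E(K)$. Is it true that $\lim_{B\to\infty}Ah^{\mathbb Q}_E(P)_B=\hat h_E(P)$?

The problem comes from Wei Pin Wong, "On the Average Value of the Canonical Height in Higher Dimensional Families of Elliptic curves", arXiv:1305.7207 (2013). For $n=1$, Silverman proved the pointwise statement $\hat h_{E_\omega}(P_\omega)/h(\omega)\to\hat h_E(P)$ as $h(\omega)\to\infty$; for $n\ge2$ this pointwise limit does not exist in general. The answer to the problem is yes, with a rate.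

Implied constants may depend on $n,E,P$, and on what is indicated by a subscript. Estimates in $B$ are meant for all $B$ beyond a bound depending on the same data.

**Theorem A.** Let $P\in E(K)$. Then $\lim_{B\to\infty}Ah_E^{\mathbb Q}(P)_B=\hat h_E(P)$. Moreover there is $c=c(E,P)>0$ such that for every $\varepsilon\in(0,1]$
$$\#\{\omega\in\mathcal Q_B:\ |\hat h_{E_\omega}(P_\omega)-\hat h_E(P)h(\omega)|>\varepsilon h(\omega)\}\ll_\varepsilon B^{\,n+1-c\varepsilon},\qquad\text{while }\#\mathcal Q_B\gg B^{n+1}.$$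

**Theorem B.** One has $\sum_{\omega\in\mathcal Q_B}|\hat h_{E_\omega}(P_\omega)-\hat h_E(P)h(\omega)|\ll B^{n+1}$ and
$$\frac1{\#\mathcal Q_B}\sum_{\omega\in\mathcal Q_B}\Big|\frac{\hat h_{E_\omega}(P_\omega)}{h(\omega)}-\hat h_E(P)\Big|\ll\frac1{\log B}.$$
In particular $Ah_E^{\mathbb Q}(P)_B=\hat h_E(P)+O(1/\log B)$.

Theorems A and B hold for all $n\ge1$, and their proofs use neither (H1) nor (H2).

**Theorem C.** Let $n\ge2$. (i) There are $E$ satisfying (H1) and (H2), a point $P$, and $c'>0$ with $Ah_E^{\mathbb Q}(P)_B-\hat h_E(P)\ge c'/\log B$ for all large $B$. (ii) There are such $E,P$ for which, for each $0<\varepsilon<1/8$, the exceptional set in Theorem A has $\gg_\varepsilon B^{n+1-8\varepsilon}$ elements. So the rate $1/\log B$ and the linear dependence of the exponent saving on $\varepsilon$ are optimal in general.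

**When $P_\omega$ is defined.** This paragraph turns the phrase into a condition on $F_0,G_0$. Let $P\neq O$ and let $x(P)=F/G$ in lowest terms in $\mathbb Q[\mathbf T]$. Then
$$y(P)^2=\big(F^3+A(\mathbf T)FG^2+B(\mathbf T)G^3\big)/G^3$$
is in lowest terms, since its numerator is $F^3$ modulo $G$, and it is a square in $K$. So every irreducible factor occurs in $G^3$, hence in $G$, to an even power: $G=ug^2$ with $u\in\mathbb Q^\times$. Then $y(P)=\beta/g^3$ with $\gcd(\beta,g)=1$, and
$$P=[u^{-1}Fg:\beta:g^3],\qquad\beta^2=u^{-3}F^3+u^{-1}A(\mathbf T)Fg^4+B(\mathbf T)g^6 .$$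
This triple is reduced. If $P$ extends to a morphism to $\mathbb P^2$ near $\omega$, it is given in the local ring at $\omega$, a unique factorization domain, by a triple containing a unit; that triple is a unit multiple of the reduced one. So $P$ is defined at $\omega$ if and only if the three coordinates do not all vanish there. They all vanish if and only if $g(\omega)=\beta(\omega)=0$, that is, if and only if $F(\omega)=G(\omega)=0$. When $P$ is defined at $\omega$, either $g(\omega)\ne0$ and $x(P_\omega)=F(\omega)/G(\omega)$, or $g(\omega)=0$, and then $\beta(\omega)\ne0$, $F(\omega)\neq0$, $P_\omega=O$ and $[F(\omega):G(\omega)]=[1:0]$. So we have two facts: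

* (D1) if $P_\omega$ is defined, then $(F,G)(\omega)\ne(0,0)$ and $x(P_\omega)=[F(\omega):G(\omega)]$;
* (D2) $P_\omega$ is defined outside the zero set of some nonzero polynomial.

A narrower convention such as $G(\omega)\ne0$ satisfies both as well, and nothing else is used. For $P=O$ both are trivial. For instance $x(2P)=T_1^4/(4T_2^2)$ in the running example violates $(F,G)(\omega)\ne(0,0)$ only at $\omega=(0,0)$, where $\Delta_E$ vanishes too.

Homogenizing $F,G$ to degree $\max(\deg F,\deg G)$ and clearing constants gives $F_0,G_0$: a common factor would be a power of $x_0$, and $x_0$ does not divide the one of maximal degree. The same applies to each $2^kP$, so $d_k=h_K(x(2^kP))$. Also $(F_0,G_0)(\nu)$ is a nonzero multiple of $(F,G)(\omega)$.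

**Two elementary counts.** First, $\#\{\omega:H(\omega)\le Y\}\ll Y^{n+1}$ for $Y\ge1$. Second, recall the Schwartz–Zippel bound: a nonzero polynomial of degree $\delta$ in $k$ variables over a field has at most $\delta|S|^{k-1}$ zeros in $S^k$, for $S$ a finite subset of the field. Among the $\lfloor B\rfloor^{n+1}$ integer vectors in $[1,B]^{n+1}$, at most $\sum_p(B/p)^{n+1}\le B^{n+1}\sum_pp^{-2}$ are not primitive, and $\sum_pp^{-2}\le\frac14+\sum_{j\ge3\text{ odd}}j^{-2}=\frac14+\frac{\pi^2}8-1<0.49$. The conditions $\Delta_E(\omega)\ne0$, "$P_\omega$ defined" and $H(\omega)>1$ remove $O(B^n)$ more, by (D2). Hence $\#\mathcal Q_B\gg B^{n+1}$.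

## Doubling with integral forms and one resultant

**Step 1: a resultant that controls cancellation.** The aim is a single form $\rho$ that bounds all loss in doubling. Fix $m\ge1$ with $\deg A(\mathbf T)\le4m$, $\deg B(\mathbf T)\le6m$. Put $a=x_0^{4m}A(x/x_0)$ and $b=x_0^{6m}B(x/x_0)$, forms of degrees $4m$ and $6m$ in $\mathbb Z[x]$, and
$$\Phi=x_0^{8m}X^4-2x_0^{4m}aX^2Z^2-8x_0^{2m}bXZ^3+a^2Z^4,\qquad\Psi=4Z\big(x_0^{8m}X^3+x_0^{4m}aXZ^2+x_0^{2m}bZ^3\big).$$
These are $x_0^{8m}$ times the usual duplication forms. As binary quartics in $(X,Z)$ they have coefficients that are forms of degree $8m$ in $\mathbb Z[x]$. Let $\rho\in\mathbb Z[x]$ be their resultant; being of degree $8$ in the coefficients, it is a form of degree $64m$. The $8\times8$ Sylvester matrix expresses $X^3\Phi,\dots,Z^3\Phi,X^3\Psi,\dots,Z^3\Psi$ in the monomials $X^7,\dots,Z^7$; multiplying by its adjugate gives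
$$\rho X^7=p_1\Phi+q_1\Psi,\qquad\rho Z^7=p_2\Phi+q_2\Psi,\tag{2}$$
with $p_i,q_i$ cubic in $X,Z$, whose coefficients are forms of degree $56m$ in $\mathbb Z[x]$.

*If $\nu_0\neq0$ and $\Delta_E(\omega)\neq0$, then $\rho(\nu)\neq0$.* Otherwise $\Phi,\Psi$ at $\nu$ have a common zero in $\mathbb P^1(\mathbb C)$. It has $Z\neq0$, because $\Phi(X,0)=\nu_0^{8m}X^4$. Put $Z=1$ and $f(X)=X^3+A(\omega)X+B(\omega)$. Since $f'^2=9X^4+6A(\omega)X^2+A(\omega)^2$,
$$X^4-2A(\omega)X^2-8B(\omega)X+A(\omega)^2=f'(X)^2-8Xf(X).$$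
So $f=f'=0$ at the common zero, and $\Delta_E(\omega)=0$, a contradiction. In particular $\rho\ne0$. It follows that, for $\Delta_E(\omega)\ne0$ and $x(Q)=[X:Z]$, one has $x(2Q)=[\Phi:\Psi]$ for every $Q\in E_\omega$, also for $Q=O$ (where $\Phi\ne0=\Psi$) and for $2$-torsion (where $\Psi=0\neq\Phi$).

**Step 2: local bounds.** The aim is to bound the change of height under doubling. Let $\nu$ be primitive with $\nu_0\rho(\nu)\ne0$, let $(X,Z)\in\mathbb Q_v^2\setminus\{0\}$, where $\mathbb Q_\infty=\mathbb R$, and put $M=\max(|X|_v,|Z|_v)$, $M'=\max(|\Phi|_v,|\Psi|_v)$. For $v=p$ all coefficients at $\nu$ are integers, so $M'\le M^4$, and (2) gives $|\rho(\nu)|_pM^7\le M^3M'$. For $v=\infty$ the coefficients are $O(|\nu|^{8m})$ and those of $p_i,q_i$ are $O(|\nu|^{56m})$. Hence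
$$|\rho(\nu)|_pM^4\le M'\le M^4\ \ (v=p),\qquad c_1^{-1}|\rho(\nu)|\,|\nu|^{-56m}M^4\le M'\le c_1|\nu|^{8m}M^4\ \ (v=\infty).\tag{3}$$
Take logarithms and sum over $v$. In the lower bound the terms $\log|\rho(\nu)|_v$ cancel by the product formula. So for all $Q\in E_\omega(\mathbb Q)$
$$|h(x(2Q))-4h(x(Q))|\le56m\,h(\omega)+c_2.\tag{4}$$

**Step 3: doubling over $K$ loses only a divisor of $\rho$.** By (2) the forms $\Phi(F_k,G_k)$ and $\Psi(F_k,G_k)$, of degree $8m+4d_k$, are not both zero, and they represent $x(2^{k+1}P)$. As $F_{k+1},G_{k+1}$ are coprime, there is a nonzero form $C_k\in\mathbb Z[x]$ with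
$$C_kF_{k+1}=\Phi(F_k,G_k),\qquad C_kG_{k+1}=\Psi(F_k,G_k).\tag{5}$$
By (2), $C_k$ divides $\rho F_k^7$ and $\rho G_k^7$; since $F_k^7,G_k^7$ are coprime, $C_k\mid\rho$ in $\mathbb Z[x]$. So $C_k$ is one of finitely many forms, and comparing degrees,
$$d_{k+1}-4d_k=8m-\deg C_k,\qquad|d_{k+1}-4d_k|\le56m.\tag{6}$$
In the running example $m=1$, $a=-x_1^2x_2^2$, $b=x_2^6$, and $(\Phi,\Psi)(0,1)=(x_1^4x_2^4,\,4x_0^2x_2^6)$. So $C_0=x_2^4$, $(F_1,G_1)=(x_1^4,4x_0^2x_2^2)$ and $d_1-4d_0=8-4$.

**Step 4: specialization.** The aim is $\delta_k(\omega)=d_kh(\omega)-h(x(2^kP_\omega))$. Let $\omega\in\mathcal Q_B$. By (D1), $(F_0,G_0)(\nu)\ne(0,0)$, and it represents $x(P_\omega)$. Suppose that $(F_k,G_k)(\nu)\neq(0,0)$ represents $x(2^kP_\omega)$. By (3), $\Phi$ and $\Psi$ do not both vanish there. Since $C_k(\nu)$ divides $\rho(\nu)\ne0$, (5) shows that $(F_{k+1},G_{k+1})(\nu)\ne(0,0)$ and that it represents $x(2^{k+1}P_\omega)$. By induction, for all $k$,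
$$h(x(2^kP_\omega))=\log\max(|F_k(\nu)|,|G_k(\nu)|)-\log\gcd(F_k(\nu),G_k(\nu)),\qquad\delta_k(\omega)=d_kh(\omega)-h(x(2^kP_\omega)).\tag{7}$$
Since $|F_k(\nu)|,|G_k(\nu)|\ll_k|\nu|^{d_k}$ and the gcd is at least $1$, we have $\delta_k(\omega)\ge-c(k)$ for a constant $c(k)\ge0$.

**Step 5: the comparison inequality.** The aim is to reduce everything to one level $k$. Dividing (4) at $Q=2^NP_\omega$ by $4^{N+1}$ and summing over $N\ge k$, and doing the same with (6), we obtain $C_1\ge1$ with
$$\big|\hat h_{E_\omega}(P_\omega)-\tfrac124^{-k}h(x(2^kP_\omega))\big|\le C_14^{-k}(h(\omega)+1),\qquad\big|\hat h_E(P)-\tfrac124^{-k}d_k\big|\le C_14^{-k}.\tag{8}$$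
Multiply the second bound by $h(\omega)$, subtract, and use (7): for all $k\ge0$ and $\omega\in\mathcal Q_B$,
$$|\hat h_E(P)h(\omega)-\hat h_{E_\omega}(P_\omega)|\le2C_14^{-k}(h(\omega)+1)+\tfrac124^{-k}|\delta_k(\omega)|.\tag{9}$$
Finally, (8) with $k=0$, the bound $\delta_0\ge-c(0)$, and $h(\omega)\ge\log2$ (as $H(\omega)>1$ is an integer) give a constant $C_2$ with
$$0\le\hat h_{E_\omega}(P_\omega)/h(\omega)\le C_2\qquad(\omega\in\mathcal Q_B).\tag{10}$$

## Bounded defect on the line, unbounded defect in the plane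

Inequality (9) suggests bounding $|\delta_k(\omega)|$ by a constant depending on $k$ only. For $n=1$ this works. If $d_k=0$, the defect is constant. If $d=d_k\ge1$, the coprime binary forms $F_k,G_k$ have a nonzero integer resultant $R$, and
$$Rx_0^{2d-1}=u_0F_k+v_0G_k,\qquad Rx_1^{2d-1}=u_1F_k+v_1G_k$$
with integral forms $u_i,v_i$ of degree $d-1$. At a primitive $\nu$ the gcd of the two values divides $R$, and $|R||\nu|^{2d-1}\ll_k|\nu|^{d-1}\max(|F_k(\nu)|,|G_k(\nu)|)$. So $|\delta_k|\le c'(k)$. Divide (9) by $h(\omega)$, let $h(\omega)\to\infty$ and then $k\to\infty$: this is the pointwise limit for $n=1$ and $\omega\in\mathbb Q$.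

For $n\ge2$ the argument stops at the resultant identity. Two forms in at least three variables may be coprime and still have common zeros in projective space, so no power of every $x_i$ need lie in the ideal they generate. In the running example $x_1^4$ and $4x_0^2x_2^2$ vanish together at $[1:0:0]$ and $[0:0:1]$, and the defect was at least $2\log t$ at $\omega=(t,t)$. The failure is real: for this $\omega$ the map $(x,y)\mapsto(x/t^2,y/t^3)$ carries $E_\omega$ to $y^2=x^3-x+1$ and $P_\omega$ to $(0,1)$. So $\hat h_{E_\omega}(P_\omega)$ does not depend on $t$, and $\hat h_{E_\omega}(P_\omega)/h(\omega)\to0$ as $t\to\infty$. But $\hat h_E(P)=\frac12$, as Lemma 7 below shows.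

What survives is a count. A large defect forces $F_k(\nu)$ and $G_k(\nu)$ to be abnormally small or to have a large common divisor. For a fixed pair of coprime forms both events are rare, with a power saving in $B$. As (10) bounds the ratio everywhere, rare $\omega$ do not affect the average.

## Counting small values and large common divisors

For $m\ge1$ let $w(m)$ be the number of distinct primes dividing $m$; extend $v_p$ to $\overline{\mathbb Q_p}$.

**Lemma 1.** Let $f\in\mathbb Z[t]$ have degree $d\ge1$ and leading coefficient $c$. (a) At most $d\big(2(Y/|c|)^{1/d}+1\big)$ integers $t$ satisfy $|f(t)|\le Y$. (b) At most $d^{w(m)}\big(2L(|c|/m)^{1/d}+1\big)$ integers $t\in[-L,L]$ satisfy $m\mid f(t)$.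

*Proof.* Write $f=c\prod_i(t-\alpha_i)$ over $\mathbb C$. If $|f(t)|\le Y$, some $i$ has $|t-\alpha_i|\le(Y/|c|)^{1/d}$, and for each $i$ this confines $t$ to an interval of length $2(Y/|c|)^{1/d}$. This is (a).

For (b), let $p^{e}$ be the exact power of $p$ in $m$, and factor $f$ over $\overline{\mathbb Q_p}$. If $p^e\mid f(t)$, then $v_p(c)+\sum_iv_p(t-\alpha_i)\ge e$. If $e>v_p(c)$, put $s_p=(e-v_p(c))/d$; some $i$ has $v_p(t-\alpha_i)\ge s_p$. Otherwise put $s_p=0$ and choose $i$ arbitrarily. Two integers with the same $i$ satisfy $v_p(t-t')\ge s_p$, so they are congruent modulo $p^{\lceil s_p\rceil}$. Choosing an index for each $p\mid m$, we see that the solutions $t$ lie in at most $d^{w(m)}$ classes modulo $q=\prod_{p\mid m}p^{\lceil s_p\rceil}$, where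
$$q\ge\prod_{p\mid m}p^{(v_p(m)-v_p(c))/d}\ge(m/|c|)^{1/d}.$$
Each class has at most $2L/q+1$ members in $[-L,L]$. $\square$

**Coordinate change.** To use Lemma 1 in the last variable we need a constant leading coefficient. Given a form $D\ne0$ in $\mathbb Z[x]$, pick a primitive $e\in\mathbb Z^{n+1}$ with $D(e)\ne0$ and a matrix $U\in GL_{n+1}(\mathbb Z)$ with last column $e$. In the coordinates $z$ given by $x=Uz$, the coefficient of $z_n^{\deg D}$ in $D$ is $D(e)\ne0$, and $|x|\le B$ implies $|z|\le c'B$, where $c'$ depends on $D$. We keep the letters $x$ and $\nu=(\nu',\nu_n)$ for the new coordinates, so that $|\nu|\le c'B$. Values of forms do not change.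

**Lemma 2.** Let $F,G\in\mathbb Z[x]$ be forms of degree $d\ge1$, coprime in $\mathbb Q[x]$, and let $0<\eta\le2d$. The number of $\nu\in\mathbb Z^{n+1}$ with $|\nu|\le B$ and with $|F(\nu)|\le B^{d-\eta/2}$ or $\gcd(F(\nu),G(\nu))\ge B^{\eta/2}$ is $\ll_{F,G,\eta}B^{n+1-\eta/(4d)}$.

*Proof.* Coprimality and $d\ge1$ make both forms nonzero. Change coordinates for $D=FG$; then $F$ and $G$ have degree $d$ in $x_n$ with constant nonzero leading coefficients. For each of the $O(B^n)$ vectors $\nu'$, Lemma 1(a) allows $\ll B^{1-\eta/(2d)}+1$ values $\nu_n$ with $|F(\nu)|\le B^{d-\eta/2}$. This settles the first condition.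

For the second, let $R=\mathrm{Res}_{x_n}(F,G)\in\mathbb Z[x_0,\dots,x_{n-1}]$. By Gauss' lemma $F,G$ are coprime over $\mathbb Q(x_0,\dots,x_{n-1})$, so $R\ne0$; and $R$ lies in the ideal $(F,G)$ of $\mathbb Z[x]$. By Schwartz–Zippel, $O(B^{n-1})$ vectors $\nu'$ have $R(\nu')=0$, which accounts for $O(B^n)$ vectors $\nu$. If $R(\nu')\ne0$, then $g=\gcd(F(\nu),G(\nu))$ divides $R(\nu')$, a nonzero integer of size $B^{O(1)}$, so for fixed $\nu'$ there are $\ll_\epsilon B^\epsilon$ candidates for $g$. For each candidate $g\ge B^{\eta/2}$, Lemma 1(b) applied to $F(\nu',\cdot)$ allows $\ll d^{w(g)}(B^{1-\eta/(2d)}+1)\ll B^{\epsilon}\cdot B^{1-\eta/(2d)}$ values $\nu_n$; here $d^{w(g)}\ll_\epsilon B^\epsilon$, because $2^{w(g)}$ is at most the number of divisors of $g$. The total is $\ll B^n+B^{n+1-\eta/(2d)+2\epsilon}$. Take $\epsilon=\eta/(8d)$, and note $\eta/(4d)\le\frac12$. $\square$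

## Theorem A from a fixed level

**Step 1: a large error forces a large defect.** Let $\varepsilon\in(0,1]$ and let $k$ be least with $4^k\ge8C_1/\varepsilon$. Since $8C_1/\varepsilon>1$, minimality gives $4^k<32C_1/\varepsilon$. At most $O(B^{(n+1)/2})$ points have $h(\omega)<\frac12\log B$. Let $B\ge e^2$ and $h(\omega)\ge\frac12\log B\ge1$, and suppose $|\hat h_{E_\omega}(P_\omega)-\hat h_E(P)h(\omega)|>\varepsilon h(\omega)$. The first term on the right of (9) is at most $4C_14^{-k}h(\omega)\le\frac\varepsilon2h(\omega)$. Hence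
$$|\delta_k(\omega)|>\varepsilon4^kh(\omega)\ge8C_1h(\omega)\ge4\log B .$$
As $\delta_k\ge-c(k)$, for $B\ge B_0(\varepsilon)$ the sign must be positive, so $\delta_k(\omega)>\log B$. By (1) and $|\nu|\le B$,
$$d_k\log B-\log\max(|F_k(\nu)|,|G_k(\nu)|)+\log\gcd(F_k(\nu),G_k(\nu))>\log B.$$

**Step 2: few $\nu$ have a large defect.** If $d_k=0$, then $\delta_k(\omega)=-h(x(2^kP_\omega))\le0$, a contradiction. So $d_k\ge1$, and $|F_k(\nu)|\le B^{d_k-1/2}$ or $\gcd(F_k(\nu),G_k(\nu))\ge B^{1/2}$. By Gauss' lemma $F_k,G_k$ are coprime in $\mathbb Q[x]$, so Lemma 2 with $\eta=1$ allows $\ll_\varepsilon B^{n+1-1/(4d_k)}$ such $\nu$. By (8),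
$$d_k\le2\cdot4^k(\hat h_E(P)+C_1)\le64C_1(\hat h_E(P)+C_1)/\varepsilon .$$
So $1/(4d_k)\ge c\varepsilon$ with $c=1/\big(256C_1(\hat h_E(P)+C_1)\big)$. As $c\varepsilon\le\frac1{256}$, the $O(B^{(n+1)/2})$ discarded points also fit into $B^{n+1-c\varepsilon}$. This is the second assertion of Theorem A.

**Step 3: the average.** By (10) each term $|\hat h_{E_\omega}(P_\omega)/h(\omega)-\hat h_E(P)|$ is $O(1)$, and it is at most $\varepsilon$ off the exceptional set. Since $\#\mathcal Q_B\gg B^{n+1}$,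
$$\frac1{\#\mathcal Q_B}\sum_{\omega\in\mathcal Q_B}\Big|\frac{\hat h_{E_\omega}(P_\omega)}{h(\omega)}-\hat h_E(P)\Big|\le\varepsilon+O_\varepsilon(B^{-c\varepsilon}).$$
Let $B\to\infty$, then $\varepsilon\to0$. Hence $Ah_E^{\mathbb Q}(P)_B\to\hat h_E(P)$, which proves Theorem A and answers the problem. $\blacksquare$

## Increments of the defect

To reach the rate $1/\log B$, the first term of (9) must be $O(1)$, which needs $4^k\gg\log B$. Then the level $k$ grows with $B$, and Lemma 2 is of no use, because its constant depends on $F_k,G_k$ in an uncontrolled way. The remedy is to look at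
$$\tau_k=\delta_{k+1}-4\delta_k$$
instead of $\delta_k$. One step of the chain is a doubling, and what a doubling loses is controlled by the *fixed* form $\rho$; the forms $F_k,G_k$ only decide which primes take part.

Since $\frac12 4^{-N}\delta_N(\omega)\to\hat h_E(P)h(\omega)-\hat h_{E_\omega}(P_\omega)$ by (7), and $\sum_{k<N}4^{-k-1}\tau_k=4^{-N}\delta_N-\delta_0$, we have
$$\hat h_E(P)h(\omega)-\hat h_{E_\omega}(P_\omega)=\tfrac12\delta_0(\omega)+\tfrac12\sum_{k\ge0}4^{-k-1}\tau_k(\omega),\qquad|\tau_k(\omega)|\le112m\,h(\omega)+c_2,\tag{11}$$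
the last bound by (4) and (6).

**Lemma 3.** Put $\ell(\nu)=\log\big(|\nu|^{64m}/|\rho(\nu)|\big)$. There is $c_4$, independent of $k$, such that for $\omega\in\mathcal Q_B$
$$|\tau_k(\omega)|\le|\ell(\nu)|+c_4+\sum_pv_p(\rho(\nu))\log p,$$
where $p$ runs over the primes dividing $\rho(\nu)$ that divide both $F_k(\nu),G_k(\nu)$ or both $F_{k+1}(\nu),G_{k+1}(\nu)$.

*Proof.* Let $g_{k,p}=\min(v_p(F_k(\nu)),v_p(G_k(\nu)))$ and let $\Phi,\Psi$ be evaluated at $\nu$ with $(X,Z)=(F_k,G_k)(\nu)$. By (5), $\max(|F_{k+1}(\nu)|,|G_{k+1}(\nu)|)=\max(|\Phi|,|\Psi|)/|C_k(\nu)|$. Inserting this and (6) into (1) gives $\tau_k=\tau_{k,\infty}+\sum_p(g_{k+1,p}-4g_{k,p})\log p$ with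
$$\tau_{k,\infty}=(8m-\deg C_k)\log|\nu|+\log|C_k(\nu)|-\log\frac{\max(|\Phi|,|\Psi|)}{\max(|F_k(\nu)|,|G_k(\nu)|)^4}.$$

*Finite part.* In (3) we have $M=p^{-g_{k,p}}$ and, by (5), $M'=p^{-v_p(C_k(\nu))-g_{k+1,p}}$. So
$$4g_{k,p}\le v_p(C_k(\nu))+g_{k+1,p}\le4g_{k,p}+v_p(\rho(\nu)).$$
As $0\le v_p(C_k(\nu))\le v_p(\rho(\nu))$, we get $|g_{k+1,p}-4g_{k,p}|\le v_p(\rho(\nu))$. The difference is $0$ unless $g_{k,p}>0$ or $g_{k+1,p}>0$. This gives the sum over $p$.

*Infinite part.* Write $\rho=C_kC_k^*$. Then $|C_k^*(\nu)|\ll|\nu|^{64m-\deg C_k}$ and $|C_k(\nu)|\ll|\nu|^{\deg C_k}$, with uniform constants because there are finitely many $C_k$. Hence $\log|C_k(\nu)|-\deg C_k\log|\nu|\in[-\ell(\nu)-c,\,c]$. By (3), $\log(M'/M^4)\le8m\log|\nu|+\log c_1$ and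
$$\log(M'/M^4)\ge\log|\rho(\nu)|-56m\log|\nu|-\log c_1=8m\log|\nu|-\ell(\nu)-\log c_1 .$$
So $8m\log|\nu|-\log(M'/M^4)\in[-c,\,\ell(\nu)+c]$ after enlarging $c$. Adding the two ranges, $|\tau_{k,\infty}|\le|\ell(\nu)|+2c$. $\square$

It remains to average the right side of Lemma 3. The first term involves $\rho$ only; the sum over primes needs uniformity in $F_k,G_k$.

## Two mean values

**Lemma 4.** Let $D\in\mathbb Z[x]$ be a nonzero form of degree $r\ge1$. Then $\sum_{0<|\nu|\le B,\ D(\nu)\ne0}\big|\log(|\nu|^r/|D(\nu)|)\big|\ll_{D}B^{n+1}$.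

*Proof.* The logarithm is bounded below by a constant depending on $D$, so only its positive part matters, which is at most the positive part of $\log(B^r/|D(\nu)|)$. This is at most $r\log B$ as $|D(\nu)|\ge1$. After the coordinate change for $D$, Lemma 1(a) gives $\#\{\nu:|D(\nu)|\le B^re^{-s}\}\ll B^n(Be^{-s/r}+1)$. Integrating over $0\le s\le r\log B$ gives $\ll B^{n+1}+B^n\log B\ll B^{n+1}$. $\square$

Let $\|\cdot\|_1$ be the sum of the absolute values of the coefficients; it is submultiplicative. For a form $D$ and forms $F,G$ put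
$$S(D;F,G)=\sum_{|\nu|\le B,\ D(\nu)\neq0}\ \ \sum_{p\mid D(\nu),\,F(\nu),\,G(\nu)}v_p(D(\nu))\log p .$$

**Lemma 5.** Let $D\in\mathbb Z[x]$ be a nonzero form of degree $r\ge1$ and let $\kappa>0$. There are $C,B_0$ depending only on $D,n,\kappa$ such that the following holds. If $B\ge B_0$, $1\le y\le\kappa(\log B)^2$, and $F,G\in\mathbb Z[x]$ are forms of equal degree $d\le y$, coprime in $\mathbb Q[x]$, with $\|F\|_1,\|G\|_1\le e^y$, then
$$S(D;F,G)\le C\,B^{n+1}(1+\log y).$$

*Proof.* All implied constants in this proof depend on $D,n,\kappa$ only.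

**Step 1: reduction to irreducible $D$, and a resultant.** The aim is to replace "$p$ divides $D(\nu),F(\nu),G(\nu)$" by a condition on $\nu'$. Write $D=c_0\prod D_i^{e_i}$ with $D_i$ primitive, irreducible and nonconstant. Since $v_p(D(\nu))=v_p(c_0)+\sum e_iv_p(D_i(\nu))$, we have $S(D;F,G)\le\sum e_iS(D_i;F,G)+O(B^{n+1})$; the first term contributes at most $\log|c_0|$ per $\nu$, and extra vectors $\nu$ with $D(\nu)=0\ne D_i(\nu)$ only enlarge the right side. So let $D$ be primitive and irreducible. By coprimality $D$ does not divide both $F$ and $G$; say $D\nmid F$ in $\mathbb Q[x]$, in particular $F\ne0$.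

Change coordinates for $D$, and let $c\ne0$ be the coefficient of $x_n^r$ in $D$. Each old variable is a linear form in the new ones with norm $O(1)$, so the new $F$ has $\log\|F\|_1\ll d+y\ll y$. Let $d'\le d$ be the degree of $F$ in $x_n$ and $R=\mathrm{Res}_{x_n}(D,F)\in\mathbb Z[x_0,\dots,x_{n-1}]$ (so $R=F^r$ if $d'=0$). By Gauss' lemma $D$ is irreducible over $\mathbb Q(x_0,\dots,x_{n-1})$ and does not divide $F$ there, so $R\neq0$. Also $R\in(D,F)$, so
$$p\mid D(\nu)\ \text{and}\ p\mid F(\nu)\ \Longrightarrow\ p\mid R(\nu').$$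
The Sylvester matrix has $r+d'$ rows, with entries of degree at most $r+d$; thus $\deg R\le(r+d)^2\ll y^2$. Expanding the determinant, $\|R\|_1$ is at most the product over the rows of the sums of the norms of the entries, so $\|R\|_1\le\|D\|_1^{d'}\|F\|_1^r$ and $\log\|R\|_1\ll y$.

**Step 2: primes $p\le B^{1/2}$.** Here we use that two conditions, on $\nu_n$ and on $\nu'$, each cost about a factor $p$. Fix $\nu'$ and let $|\nu_n|\le c'B$. The number of $\nu_n$ with $p\mid D(\nu)$ is $\ll B/p$: if $p\nmid c$ there are at most $r$ roots modulo $p$, and if $p\mid c$ then $p=O(1)$ and the bound is trivial. If $p^e\mid D(\nu)\neq0$, then $e\ll\log B/\log p$. For $e\le r$ we use the bound for $e=1$; for $e>r$, Lemma 1(b) with $m=p^e$ gives $\ll Bp^{-e/r}+1$. Hence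
$$\sum_{e\ge1}\#\{\nu_n:p^e\mid D(\nu)\ne0\}\ll\frac Bp+\sum_{e>r}Bp^{-e/r}+\frac{\log B}{\log p}\ll\frac Bp,$$
because $\sum_{e>r}p^{-e/r}\le p^{-1}/(2^{1/r}-1)$ and $B/p\ge B^{1/2}$. So for fixed $\nu'$ the sum of $v_p(D(\nu))\log p$ over $\nu_n$ is $\ll B\log p/p$.

The number of $\nu'$ with $p\mid R(\nu')$ is trivially $\ll B^n$. Let $\mu$ be the content of $R$. If $p\nmid\mu$, then $R$ modulo $p$ is nonzero and has at most $\deg R\cdot p^{n-1}$ zeros in $\mathbb F_p^n$, each lifting to $\ll(B/p)^n$ vectors $\nu'$; the number is $\ll B^n\min(1,\deg R/p)$. So the primes $p\le B^{1/2}$ contribute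
$$\ll B^{n+1}\Big(\sum_p\frac{\log p}p\min\Big(1,\frac{C'y^2}p\Big)+\sum_{p\mid\mu}\frac{\log p}p\Big)$$
for a constant $C'\ge2$. By Mertens, $\sum_{p\le z}\frac{\log p}p\le\log z+O(1)$, and $\sum_{p>z}\frac{\log p}{p^2}\ll\frac1z$. With $z=C'y^2$ the first sum is $\ll1+\log y$. For the second, take $z=\max(2,\log\mu)$: it is at most $\sum_{p\le z}\frac{\log p}p+\frac1z\sum_{p\mid\mu}\log p\le\log z+O(1)+\frac{\log\mu}z\ll1+\log y$, as $\log\mu\le\log\|R\|_1\ll y$.

**Step 3: primes $p>B^{1/2}$.** Here it is enough to count the $\nu$ for which such a prime exists, since each $\nu$ contributes at most $\log|D(\nu)|\ll\log B$. Take $B_0>c^2$, so that $p\nmid c$. By Schwartz–Zippel the $\nu$ with $R(\nu')=0$ number $\ll y^2B^{n-1}\cdot B$. If $R(\nu')\neq0$, then $\log|R(\nu')|\le\log\|R\|_1+\deg R\cdot O(\log B)\ll y+y^2\log B$, so at most $2\log|R(\nu')|/\log B\ll y^2$ primes $p>B^{1/2}$ divide $R(\nu')$. Each of them allows $\ll B/p+1\ll B^{1/2}$ values $\nu_n$. The contribution is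
$$\ll(\log B)\,y^2\,(B^n+B^{n+1/2})\ll(\log B)^5B^{n+1/2}\ll B^{n+1}.\qquad\square$$

## Coefficients along the chain and the proof of Theorem B

To apply Lemma 5 to $(F_k,G_k)$ we must bound the coefficients. Cancelling $C_k$ in (5) could in principle enlarge them. The Mahler measure $\mathcal M(f)$, the exponential of the mean of $\log|f|$ over the torus $|x_i|=1$, rules out more than an acceptable loss. It is multiplicative, and $\mathcal M(f)\le\|f\|_1$. We also need, for $0\neq f\in\mathbb Z[x]$,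
$$\mathcal M(f)\ge1,\qquad\|f\|_1\le2^{\sum_i\deg_{x_i}f}\mathcal M(f).\tag{12}$$
The second is in Mahler, *On some inequalities for polynomials in several variables*, J. London Math. Soc. 37 (1962). Here is a proof of both. In one variable, Jensen's formula gives $\mathcal M\big(c\prod_{i\le D}(t-\alpha_i)\big)=|c|\prod\max(1,|\alpha_i|)$, so the coefficient of $t^j$ is at most $\binom Dj\mathcal M$ in absolute value. In several variables write $f=\sum_{j\le D}f_jx_n^j$ with $f_D\ne0$, apply this bound in $x_n$ at almost every point of the torus of the other variables, and integrate the logarithm: $\mathcal M(f_j)\le\binom Dj\mathcal M(f)$ for each $f_j\neq0$. By induction on the number of variables, $\mathcal M(f)\ge\mathcal M(f_D)\ge1$, and $\|f\|_1=\sum_j\|f_j\|_1\le2^{\sum_{i<n}\deg_{x_i}f}\sum_j\binom Dj\mathcal M(f)$, which is (12).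

**Lemma 6.** There is $c_3\ge1$ such that, with $y_k=c_35^k$, one has $d_k\le y_k$ and $\|F_k\|_1,\|G_k\|_1\le e^{y_k}$ for all $k\ge0$.

*Proof.* By (8), $d_k\ll4^k$. Let $L_k=\log\max(\|F_k\|_1,\|G_k\|_1)\ge0$. If $F_{k+1}\neq0$, then $\mathcal M(C_k)\ge1$ and (5) give $\mathcal M(F_{k+1})\le\mathcal M(\Phi(F_k,G_k))\le\|\Phi(F_k,G_k)\|_1$. So by (12)
$$\|F_{k+1}\|_1\le2^{(n+1)d_{k+1}}\|\Phi(F_k,G_k)\|_1\le2^{(n+1)d_{k+1}}c\max(\|F_k\|_1,\|G_k\|_1)^4,$$
and likewise for $G_{k+1}$. Thus $L_{k+1}\le4L_k+O(4^k)$, and $4^{-k}L_k$ grows at most linearly: $L_k\ll(k+1)4^k\ll5^k$. $\square$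

**Step 1: cutting the series.** Let $J$ be least with $4^J\ge\log B$. By (11) the terms $k\ge J$ contribute $\ll4^{-J}(h(\omega)+1)=O(1)$ for each $\omega\in\mathcal Q_B$. For $k\le J$ we have $y_k\ll5^J\ll(\log B)^{\log5/\log4}\ll(\log B)^2$. So for a suitable $\kappa$ Lemma 5 applies to $(F_k,G_k)$ with $y=y_k$ for all $k\le J$, with $C,B_0$ independent of $k$.

**Step 2: the increments.** On $\mathcal Q_B$ we have $\rho(\nu)\ne0$. Sum Lemma 3 over $\mathcal Q_B$: by Lemma 4 with $D=\rho$ and Lemma 5 with $D=\rho$, for $k<J$,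
$$\sum_{\omega\in\mathcal Q_B}|\tau_k(\omega)|\ll B^{n+1}+S(\rho;F_k,G_k)+S(\rho;F_{k+1},G_{k+1})\ll B^{n+1}(k+1),$$
as $1+\log y_{k+1}\ll k+1$. Hence $\sum_{k<J}4^{-k-1}\sum_{\omega\in\mathcal Q_B}|\tau_k(\omega)|\ll B^{n+1}\sum_k4^{-k}(k+1)\ll B^{n+1}$.

**Step 3: the term $\delta_0$.** If $d_0=0$, it is constant. Let $d_0\ge1$; then $F_0,G_0$ are nonzero. Since $-c(0)\le\delta_0\le d_0h(\omega)$, the $O(B^n)$ points with $F_0(\nu)=0$ contribute $O(B^n\log B)$. At the others,
$$-c\le d_0\log|\nu|-\log\max(|F_0(\nu)|,|G_0(\nu)|)\le\log\big(|\nu|^{d_0}/|F_0(\nu)|\big),$$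
whose absolute values sum to $\ll B^{n+1}$ by Lemma 4 with $D=F_0$; and $\log\gcd(F_0(\nu),G_0(\nu))\le\sum_{p\mid F_0(\nu),G_0(\nu)}v_p(F_0(\nu))\log p$, whose sum is at most $S(F_0;F_0,G_0)\ll B^{n+1}$ by Lemma 5 with $D=F_0$ and the fixed value $y=y_0$. So $\sum_{\mathcal Q_B}|\delta_0|\ll B^{n+1}$.

**Step 4: conclusion.** By (11) and Steps 1 to 3, $\sum_{\mathcal Q_B}|\hat h_{E_\omega}(P_\omega)-\hat h_E(P)h(\omega)|\ll B^{n+1}$. In the sum of $|\hat h_{E_\omega}(P_\omega)/h(\omega)-\hat h_E(P)|$, the points with $h(\omega)\ge\frac12\log B$ therefore contribute $\ll B^{n+1}/\log B$, and the other $O(B^{(n+1)/2})$ points contribute $O(1)$ each by (10). Divide by $\#\mathcal Q_B\gg B^{n+1}$. $\blacksquare$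

## A family pulled back from one parameter: Theorem C

To see that nothing better holds, we extend the running example. Let $n\ge2$, let $q$ be $1$ or a prime, and put
$$E^{(q)}:\ Y^2=X^3-q^2T_1^2T_2^2X+T_2^6,\qquad P=(0,T_2^3).$$
The specialized height will depend only on $qT_1/T_2$, which can have much larger or much smaller height than $\omega$.

**Step 1: hypotheses and the set $\mathcal Q_B$.** If $g^4$ divides $T_1^2T_2^2$ in $\mathbb Q[\mathbf T]$, then $g$ is constant; so (H1) holds. The $j$-invariant is a nonconstant function of $A(\mathbf T)^3/B(\mathbf T)^2=-q^6T_1^6/T_2^6$, so it is not in $\mathbb Q$, and (H2) holds. Next, $\Delta_E=-16\,T_2^6(27T_2^6-4q^6T_1^6)$. As $27/4$ is not the sixth power of a rational number ($v_2=-2$), $\Delta_E(\omega)\neq0$ if and only if $\omega_2\neq0$. The point $P_\omega$ is always defined. So $\mathcal Q_B=\{\omega:1<H(\omega)\le B,\ \omega_2\neq0\}$ does not depend on $q$.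

Dividing $X$ by $T_2^2$ and $Y$ by $T_2^3$ shows that $E^{(q)}$ is the pull-back along $S=qT_1/T_2$ of
$$E':\ y^2=x^3-S^2x+1\quad\text{over }\mathbb Q(S),\qquad P\ \text{corresponding to}\ P'=(0,1).$$

**Lemma 7.** Let $x(2^kP')=f_k/g_k$ in lowest terms in $\mathbb Q[S]$. For $k\ge1$, $\deg f_k=4^k$ and $\deg g_k=4^k-4$. Consequently $\hat h_{E'}(P')=\frac12$ and $\hat h_{E^{(q)}}(P)=\frac12$.

*Proof.* For $k=1$, $x(2P')=S^4/4$. Let $k\ge1$, $D=4^k$, $f=f_k$, $g=g_k$. The duplication numerator $f^4+2S^2f^2g^2-8fg^3+S^4g^4$ has terms of degrees $4D,\,4D-6,\,4D-12,\,4D-12$, so it has degree $4D$. The denominator $4g(f^3-S^2fg^2+g^3)$ has degree $(D-4)+3D=4D-4$. It remains to see that they are coprime.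

Suppose both vanish at $s\in\mathbb C$. If $g(s)=0$, the numerator gives $f(s)=0$, a contradiction; so $g(s)\neq0$. As in the first step of the doubling section, $x_0=f(s)/g(s)$ is then a double root of $W(x)=x^3-s^2x+1$. As $W(0)=1$, $x_0\ne0$, and $W'(x_0)=0$ gives $s^2=3x_0^2\ne0$. Put $t=S-s$, and let $x,y$ be the coordinates of $2^kP'$. Then $x\in\mathbb C[[t]]$, so $y^2\in\mathbb C[[t]]$ and $y\in\mathbb C[[t]]$. Since $y(s)^2=W(x_0)=0$, we have $t^2\mid y^2$. But
$$y^2=W(x)-(S^2-s^2)x,$$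
where $t^2\mid W(x)$ because $W(x_0)=W'(x_0)=0$ and $t\mid x-x_0$, while $(S^2-s^2)x\equiv2sx_0t\not\equiv0\pmod{t^2}$. This is a contradiction, and the degrees follow by induction. Thus $h_{\mathbb Q(S)}(x(2^kP'))=4^k$ and $\hat h_{E'}(P')=\frac12$.

Now put $\tilde f=T_2^{4^k}f_k(qT_1/T_2)$ and $\tilde g=T_2^{4^k-4}g_k(qT_1/T_2)$. Then $x(2^kP)=T_2^2f_k(S)/g_k(S)=\tilde f/(T_2^2\tilde g)$. As $\tilde f$ contains $T_1^{4^k}$ it is not divisible by $T_2$, and it is coprime to $\tilde g$ because $f_k,g_k$ are coprime. So this is in lowest terms, with degrees $4^k$ and $4^k-2$; hence $h_K(x(2^kP))=4^k$ and $\hat h_{E^{(q)}}(P)=\frac12$. $\square$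

**Step 2: an exact formula up to $O(1)$.** This step transfers everything to the number $s=q\nu_1/\nu_2$. By Tate's theorem (J. Tate, *Variation of the canonical height of a point depending on a parameter*, Amer. J. Math. 105 (1983), 287–294) for the base $\mathbb P^1$, there is a constant $C_T$ with $|\hat h_{E'_s}(P'_s)-\frac12h(s)|\le C_T$ for all $s\in\mathbb Q$. It depends only on $E',P'$, so not on $q$. For $\omega\in\mathcal Q_B$ the curves $E^{(q)}_\omega$ and $E'_s$, $s=q\omega_1/\omega_2=q\nu_1/\nu_2$, are isomorphic over $\mathbb Q$ by a fixed scaling of $x$. This changes $h(x)$ by a bounded amount and hence does not change the canonical height. So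
$$\big|\hat h_{E^{(q)}_\omega}(P_\omega)-\tfrac12h(q\nu_1/\nu_2)\big|\le C_T,\qquad h(q\nu_1/\nu_2)=\log\max(q|\nu_1|,|\nu_2|)-\log\gcd(q\nu_1,\nu_2).\tag{13}$$

**Step 3: proof of (i).** The idea is that a large prime $q$ raises the height of $s$ by about $\log q$ for most $\omega$, but leaves $\hat h_E(P)=\frac12$ unchanged. Let $q$ be prime and $X_\omega=\hat h_{E_\omega}(P_\omega)-\frac12h(\omega)$. Let $g=\gcd(\nu_1,\nu_2)$; then $\gcd(q\nu_1,\nu_2)=g\gcd(q,\nu_2/g)$, so for $\nu_1\ne0$
$$h(q\nu_1/\nu_2)-h(\omega)\ge\log q+\log\frac{|\nu_1|}{|\nu|}-\log g-(\log q)\mathbf 1_{q\mid\nu_2}.$$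
We average over $\mathcal Q_B$, which has $\gg_nB^{n+1}$ elements. The mean of $|\log(|\nu_1|/|\nu|)|$ over $\nu_1\ne0$ is $O_n(1)$ by Lemma 4 with $D=x_1$. Next, $\log g$ is the sum of $\log p$ over prime powers $p^e$ dividing $\nu_1$ and $\nu_2$; as $\nu_2\neq0$, only $p^e\le B$ occur, and $\ll B^{n-1}(B/p^e)^2$ vectors satisfy the divisibility. So the mean of $\log g$ is $\ll_n\sum_{p,e\ge1}p^{-2e}\log p=O_n(1)$. The proportion with $q\mid\nu_2$ is $O_n(1/q)$. The points with $\nu_1=0$ have proportion $O_n(1/B)$, and $X_\omega\ge-\frac12\log B$ there. With (13), for all large $B$ (depending on $q$),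
$$\mathrm{mean}(X_\omega)\ge\tfrac12\log q-c_n-c_n\frac{\log q}q-C_T,$$
where $c_n$ does not depend on $q$. Fix a prime $q$ for which the right side is at least $1$.

Now pass from $X_\omega$ to $X_\omega/h(\omega)$. Points with $h(\omega)<\log B-\log\log B$ have $H(\omega)<B/\log B$, hence proportion $O((\log B)^{-(n+1)})=O((\log B)^{-3})$; on them $X_\omega/h(\omega)$ and $X_\omega/\log B$ are $O_q(1)$ by (10). On the rest $\big|\frac1{h(\omega)}-\frac1{\log B}\big|\ll\frac{\log\log B}{(\log B)^2}$, and the mean of $|X_\omega|$ is $O_q(1)$ by Theorem B and Lemma 7. Hence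
$$Ah_E^{\mathbb Q}(P)_B-\tfrac12=\frac{\mathrm{mean}(X_\omega)}{\log B}+O_q\Big(\frac{\log\log B}{(\log B)^2}\Big)\ge\frac1{2\log B}\qquad\text{for all large }B,$$
and $\hat h_E(P)=\frac12$. This is (i) with $c'=\frac12$.

**Step 4: proof of (ii).** Now we force a large common divisor of $\nu_1,\nu_2$, which lowers the height of $s$. Let $q=1$ and $0<\varepsilon<1/8$, and for large $B$ let $g$ be a prime in $[B^{4\varepsilon},2B^{4\varepsilon}]$ (Bertrand). Consider the vectors $\nu$ with
$$\nu_0\in(B/2,B],\quad\nu_1=g\nu_1',\ \nu_2=g\nu_2',\quad\nu_1',\nu_2'\in[1,B/g],\quad\nu_3,\dots,\nu_n\in[1,B].$$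
As $B/g\to\infty$, there are $\gg B^{n+1}/g^2$ of them. Those with $g\mid\nu_0$ have proportion $o(1)$, because $g\to\infty$ and $g=o(B)$. If a prime $p\neq g$ divides $\nu$, then $p\mid\nu_0,\nu_1',\nu_2'$ and $p\le B/g$; such $\nu$ have proportion at most
$$(1+o(1))\Big(\frac1p+\frac2B\Big)\frac1{p^2},$$
uniformly in $p$. The sum over $p$ is at most $(1+o(1))\sum_pp^{-3}+O(1/B)<\frac12$ for large $B$, since $\sum_pp^{-3}\le\frac12\sum_pp^{-2}<\frac14$. So $\gg B^{n+1}/g^2\gg B^{n+1-8\varepsilon}$ of the vectors are primitive, and they give distinct $\omega\in\mathcal Q_B$. For these, $h(\omega)\ge\log B-\log2$ and $h(\nu_1/\nu_2)=h(\nu_1'/\nu_2')\le\log(B/g)\le(1-4\varepsilon)\log B$. By (13),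
$$\tfrac12h(\omega)-\hat h_{E_\omega}(P_\omega)\ge2\varepsilon\log B-\tfrac12\log2-C_T>\varepsilon\log B\ge\varepsilon h(\omega)$$
for large $B$. Since $\hat h_E(P)=\frac12$, all these $\omega$ lie in the exceptional set of Theorem A. $\blacksquare$
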